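
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{example}[theorem]{Example}

\title{Schr\"odinger operators with polynomial matrix potentials:\\ discreteness of the spectrum and the lowest eigenvalue}


\begin{abstract}
Let $V$ be a non-negative Hermitian $d\times d$ matrix potential on $\mathbb{R}^n$ with polynomial entries, and let $\lambda(x)$ be the smallest eigenvalue of $V(x)$. We prove that $-\Delta+V$ has discrete spectrum if and only if the scalar operator $-\Delta+\lambda$ has discrete spectrum, for all $d$ and $n$. More precisely, the eigenvalue counting functions of the two operators are comparable, up to a factor $d$ and a rescaling of the energy by a constant that depends only on $n$, $d$ and the degree of $V$. The trial functions are localized columns of the adjugate matrix of $V+\tau I$, which are polynomial substitutes for the eigenvectors belonging to $\lambda$. We also give an explicit criterion for discreteness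 and show that, for $d\ge2$, the constant must depend on the degree.
\end{abstract}

\section{The question and the results}

Let $n,d\ge1$ and let $H_d^{\ge0}$ be the set of non-negative Hermitian $d\times d$ matrices. A locally integrable potential $V:\mathbb{R}^n\to H_d^{\ge 0}$ defines a non-negative self-adjoint operator
\[
H_V\psi=-\Delta\psi+V\psi \quad\text{on } L^2(\mathbb{R}^n,\mathbb{C}^d),\qquad
q_V[\psi]=\int_{\mathbb{R}^n}\bigl(|\nabla\psi|^2+(V\psi,\psi)\bigr)\,dx ,
\]
through its quadratic form $q_V$, whose domain consists of the $\psi\in H^1$ with $q_V[\psi]<\infty$. We say that $H_V$ has \emph{discrete spectrum} if its spectrum consists only of isolated eigenvalues of finite multiplicity. Let $\lambda(x)$ be the smallest eigenvalue of $V(x)$, and let $H_\lambda=-\Delta+\lambda$ be the corresponding scalar operator, with form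
$h_\lambda[\varphi]=\int(|\nabla\varphi|^2+\lambda|\varphi|^2)$.

Since $V(x)\ge\lambda(x)I$, discreteness of the spectrum of $H_\lambda$ implies that of $H_V$. Should the converse hold? A particle that wants to keep its potential energy low must align $\psi(x)$ with the lowest eigenvector of $V(x)$. If this eigenvector turns quickly as $x$ varies, alignment costs kinetic energy. For example, with $n=1$, $d=2$ and $v(x)=(\cos\omega x,\sin\omega x)^T$, the potential $V=\omega^2vv^T$ has $\lambda\equiv0$, and yet $H_V\ge\omega^2/4$ (Lemma~\ref{lem:rot} below, after rescaling). This example only raises the bottom of the spectrum. But it is known that for general potentials the converse does fail when $d\ge2$: there are potentials with rank identically $1$, hence with $H_\lambda=-\Delta$, for which $H_V$ has discrete spectrum (see \cite{DallAra}).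

For polynomial potentials one may hope that this obstruction disappears. For $2\times2$ potentials with real polynomial entries it is a theorem that $H_V$ has discrete spectrum if and only if $H_\lambda$ does, and the question whether this extends to $d\ge3$ is posed in \cite{DallAra}. We show that it does, and that complex entries are allowed.

For a non-negative self-adjoint operator $H$ let $N(E,H)\in\{0,1,2,\dots,\infty\}$ be the rank of the spectral projection $1_{(-\infty,E)}(H)$. Thus $H$ has discrete spectrum if and only if $N(E,H)<\infty$ for every $E>0$.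

\begin{theorem}\label{thm:main}
Let the entries of $V:\mathbb{R}^n\to H_d^{\ge0}$ be real or complex polynomials in $x\in\mathbb{R}^n$ of degree at most $m$. There is a constant $C=C(n,d,m)$ such that for all $E>0$
\[
N(E,H_\lambda)\ \le\ N(CE,H_V)\ \le\ d\,N(CE,H_\lambda).
\]
\end{theorem}

Thus $N(E,H_\lambda)$ is finite for all $E>0$ if and only if $N(E,H_V)$ is, which answers the question.

\begin{corollary}\label{cor:answer}
For all $d,n\ge1$ and every $V$ as in Theorem~\ref{thm:main}, $H_V$ has discrete spectrum if and only if $H_\lambda$ has discrete spectrum.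
\end{corollary}

The factor $d$ is sharp: $V=\lambda I_d$ with a non-negative polynomial $\lambda$ gives equality on the right. The counting estimate also compares spectra quantitatively. Let $\mu_k(H)$, $k\ge1$, be the min--max values of $H$; they satisfy $\mu_k(H)<E$ if and only if $N(E,H)\ge k$.

\begin{corollary}\label{cor:bottom}
With $C$ as in Theorem~\ref{thm:main} and $\inf\emptyset=\infty$,
\[
\inf\sigma(H_\lambda)\le\inf\sigma(H_V)\le C\inf\sigma(H_\lambda),\qquad
\inf\sigma_{\mathrm{ess}}(H_\lambda)\le\inf\sigma_{\mathrm{ess}}(H_V)\le C\inf\sigma_{\mathrm{ess}}(H_\lambda),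
\]
and $\mu_k(H_V)\le C\mu_k(H_\lambda)$, $\ \mu_k(H_\lambda)\le\mu_{d(k-1)+1}(H_V)$ for all $k\ge1$.
\end{corollary}

Discreteness can be read off from derivatives of two explicit polynomials.

\begin{theorem}\label{thm:criterion}
Let $V$ be as in Theorem~\ref{thm:main}, $P=\det(I+V)$, $T=\operatorname{tr}\operatorname{adj}(I+V)$, and
\[
\rho(x)=\frac{\sum_{|\alpha|\le dm}|\partial^\alpha P(x)|}{\sum_{|\alpha|\le dm}|\partial^\alpha T(x)|}.
\]
The following are equivalent: {\rm(1)} $H_V$ has discrete spectrum; {\rm(2)} $H_\lambda$ has discrete spectrum; {\rm(3)} $\rho(x)\to\infty$ as $|x|\to\infty$. In this case there are finite $K,C'$, depending on $V$, with $N(E,H_V)\le C'E^K$ for $E\ge1$. In particular $(H_V+1)^{-s}$ is trace class for $s>K$.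
\end{theorem}

\begin{example}
Let $d=1$, $n=2$, $V=x_1^2x_2^2$. Then $T=1$, $P=1+x_1^2x_2^2$, and $\rho\ge|\partial_1^2P|+|\partial_2^2P|=2|x|^2$. So $-\Delta+x_1^2x_2^2$ has discrete spectrum, although the potential vanishes on both axes. The derivatives in $\rho$ detect the size of the potential near $x$, not only at $x$.
\end{example}

Finally, the bound on the degree cannot be dropped from the quantitative statement.

\begin{proposition}\label{prop:degree}
For $n\ge1$ and $d\ge2$, the constant $C$ in Theorem~\ref{thm:main} and in $\inf\sigma(H_V)\le C\inf\sigma(H_\lambda)$ cannot be chosen independent of $m$, even for real potentials.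
\end{proposition}

Section~\ref{sec:idea} shows the idea in the smallest case. Theorem~\ref{thm:main} and its corollaries are proved in Sections~\ref{sec:prelim}--\ref{sec:proof}, Theorem~\ref{thm:criterion} in Section~\ref{sec:criterion}, and Proposition~\ref{prop:degree} in Section~\ref{sec:degree}. The $2\times2$ theorem is not used.

\section{The idea in rank one}\label{sec:idea}

Take $n=d=2$ and $V(x)=xx^T$, so that $\lambda\equiv0$. The kernel of $V(x)$, $x\neq0$, is spanned by $x^\perp=(-x_2,x_1)^T$. To show that $H_V$ does not have discrete spectrum one wants trial functions with values in this kernel. The unit vector field $x^\perp/|x|$ is a bad choice: its gradient has length $1/|x|$, which is not square integrable near the origin. The \emph{polynomial} field $x^\perp$ is a good one.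

Let $Q$ be a square of side $r$ with center $a$, let $\chi$ be a smooth cutoff supported in the interior of $Q$, equal to $1$ on the concentric square $\tfrac12Q$, with $0\le\chi\le1$ and $|\nabla\chi|\le\gamma/r$, where $\gamma$ is an absolute constant. Put $\psi=\chi x^\perp$ and $s=\max_Q|x|$. Then $(V\psi,\psi)=0$. Since $s\ge r/\sqrt2$ and $|\nabla x^\perp|^2=2$,
\[
|\nabla\psi|^2\le2\Bigl(\frac{\gamma^2s^2}{r^2}+2\Bigr)\le\frac{2(\gamma^2+4)s^2}{r^2}.
\]
On the other hand
\[
\|\psi\|^2\ge\int_{\frac12Q}|x|^2\,dx=\frac{r^2}{4}\Bigl(|a|^2+\frac{r^2}{24}\Bigr)\ge\frac{r^2s^2}{96},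
\]
because $s^2\le(|a|+r/\sqrt2)^2\le2|a|^2+r^2\le24(|a|^2+r^2/24)$. Altogether
\[
q_V[\psi]\le192\,(\gamma^2+4)\,r^{-2}\,\|\psi\|^2 ,
\]
with a constant that does not depend on the position of $Q$. Infinitely many disjoint squares of a large side $r$ now give $N(E,H_V)=\infty$ for every $E>0$.

Only two things were used. First, some polynomial vector field points in the direction of low potential energy. Second, a polynomial of bounded degree is, on a large part of a cube, comparable to its maximum there, and its gradient is at most $C/r$ times this maximum. The second fact is general (Lemma~\ref{lem:poly}). For the first, note that here $\operatorname{adj}V=x^\perp(x^\perp)^T$, so the columns of the adjugate are multiples of $x^\perp$. In general, consider the identity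
\[
V\operatorname{adj}(V)=\det(V)\,I .
\]
Write $A=\operatorname{adj}V$. Where $V$ is invertible, $\|A\|=\det V/\lambda$, and the identity gives
\[
\frac{(VAe_j,Ae_j)}{|Ae_j|^2}=\frac{\det(V)\,A_{jj}}{|Ae_j|^2}\le\frac{\det V}{|Ae_j|} .
\]
So on a column $Ae_j$ of length comparable to $\|A\|$ the Rayleigh quotient of $V$ is comparable to its minimum $\lambda$.

Two points remain. The adjugate vanishes identically if the rank of $V$ is everywhere at most $d-2$, so we replace $V$ by $V+\tau I$ with $\tau>0$; this shifts the spectrum by $\tau$, which is harmless for $\tau\le E$. And we need a matching lower bound for $H_\lambda$ on each cube, in terms of the \emph{same} quantity that bounds the energy of the trial function. That quantity will be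
\[
M_Q=\frac{\max_Q\det(V+\tau I)}{\max_Q\operatorname{tr}\operatorname{adj}(V+\tau I)} .
\]
On a cube $Q$ of side $r$, we shall find a trial function for $H_V$, supported in $Q$, with Rayleigh quotient at most a constant times $r^{-2}+M_Q$. For $H_\lambda+\tau$ we shall find a Neumann-type lower bound: if $M_Q$ is large compared with $r^{-2}$, then the energy of any function $\varphi$ on $Q$ is at least a constant times $r^{-2}\int_Q|\varphi|^2$. Taking $r^{-2}$ proportional to $E$ and counting the cubes with $M_Q$ at most a multiple of $E$ gives the theorem.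

\section{Counting functions and polynomials on cubes}\label{sec:prelim}

We use the min--max principle in the form of Glazman's lemma: for a non-negative self-adjoint operator $H$ with form $q$,
\begin{equation}\label{eq:glazman}
N(E,H)=\sup\bigl\{\dim L:\ q[\psi]<E\|\psi\|^2\ \text{for all } 0\ne\psi\in L\bigr\},
\end{equation}
where $L$ runs over the subspaces of the form domain. Since a polynomial $V$ is locally bounded, $C_c^\infty(\mathbb{R}^n;\mathbb{C}^d)$ lies in the domain of $q_V$.

A \emph{cube} is a closed cube with sides parallel to the axes. We write $\|p\|_Q=\max_Q|p|$ and denote by $\frac12Q$ the concentric cube of half the side.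

\begin{lemma}\label{lem:poly}
Given $n$ and $D$ there are $c_0\in(0,1)$ and $C_0<\infty$ such that for every cube $Q$ of side $r$ and every complex polynomial $p$ of degree at most $D$:
\begin{enumerate}
\item[(i)] $\bigl|\{x\in Q:|p(x)|\ge c_0\|p\|_Q\}\bigr|\ge\frac12|Q|$;
\item[(ii)] $|\nabla p|\le C_0r^{-1}\|p\|_Q$ on $Q$;
\item[(iii)] $\int_{\frac12Q}|p|^2\,dx\ge c_0\,r^n\|p\|_Q^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Translations and dilations do not increase the degree, so we may take $Q=[-\frac12,\frac12]^n$. On the finite-dimensional space of polynomials of degree at most $D$, $\|\cdot\|_Q$ is a norm, $\max_Q|\nabla p|$ is a seminorm, and $\|p\|_{L^2(\frac12Q)}$ is a norm, since a polynomial that vanishes on a cube is zero. Every seminorm is bounded by a multiple of any norm, and any two norms are equivalent; this gives (ii) and (iii).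

Part (i) is trivial for $p=0$, so by homogeneity we may assume $\|p\|_Q=1$. If no $c_0$ worked, there would be polynomials $p_k$ of degree at most $D$ with $\|p_k\|_Q=1$ and $|\{x\in Q:|p_k|<1/k\}|>\frac12|Q|$. A subsequence converges uniformly on $Q$ to a polynomial $p$ with $\|p\|_Q=1$. For every $\varepsilon>0$ and large $k$ in the subsequence, $\{|p_k|<1/k\}\subset\{|p|\le\varepsilon\}$ in $Q$, so $|\{x\in Q:|p|\le\varepsilon\}|\ge\frac12|Q|$. Letting $\varepsilon\to0$ we get $|\{x\in Q:p=0\}|\ge\frac12|Q|>0$, which is impossible because the zero set of a nonzero polynomial has measure zero. Finally, (i) and (iii) remain true when $c_0$ is decreased, so one $c_0$ serves for both.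
\end{proof}

In the proof of Theorem~\ref{thm:main} the bound on the degree enters only through this lemma. From now on $V$ is as in Theorem~\ref{thm:main}, and $c_0,C_0$ are the constants of Lemma~\ref{lem:poly} for $D=dm$.

\section{The adjugate and trial functions for $H_V$}\label{sec:adj}

For $\tau>0$ put
\[
W=V+\tau I,\qquad P=\det W,\qquad A=\operatorname{adj}W,\qquad T=\operatorname{tr}A,
\]
where the adjugate $\operatorname{adj}W$ is the transposed matrix of cofactors, so that $WA=PI$ (and $A=1$ if $d=1$). All entries of $A$, and $P$ and $T$, are polynomials of degree at most $dm$.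

Since $V\ge0$, the matrix $W(x)$ is positive definite. Let $\mu_1\le\dots\le\mu_d$ be its eigenvalues, so that $\mu_1=\lambda(x)+\tau$. Then $A=PW^{-1}$ is positive definite with eigenvalues $P/\mu_j$. Its norm is $\|A\|=P/\mu_1$, and $\|A\|\le T\le d\|A\|$. Therefore
\begin{equation}\label{eq:PT}
\frac PT\ \le\ \lambda+\tau=\frac P{\|A\|}\ \le\ d\,\frac PT\qquad\text{on }\mathbb{R}^n .
\end{equation}
Thus $\lambda+\tau$, which is in general not a polynomial or even smooth, is comparable to a quotient of two positive polynomials of controlled degree. (Only the left inequality will be used.) For a cube $Q$ set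
\[
M_Q=M_Q^\tau=\frac{\|P\|_Q}{\|T\|_Q}>0 .
\]

\begin{lemma}\label{lem:trial}
There is $C_1=C_1(n,d,m)$ such that for every cube $Q$ of side $r$ and every $\tau>0$ there is a nonzero $\psi_Q\in C_c^\infty(\operatorname{int}Q;\mathbb{C}^d)$ with
\[
q_V[\psi_Q]\le q_W[\psi_Q]\le C_1\,(r^{-2}+M_Q^\tau)\,\|\psi_Q\|^2 .
\]
\end{lemma}

\begin{proof}
The first inequality holds because $W\ge V$. Let $S=\|T\|_Q$. Since $T=\sum_jA_{jj}$ with all $A_{jj}>0$, there is an index $j$ with $\|A_{jj}\|_Q\ge S/d$. Let $\chi_Q\in C_c^\infty(\operatorname{int}Q)$ be the rescaled copy of a fixed cutoff: $0\le\chi_Q\le1$, $\chi_Q=1$ on $\frac12Q$, $|\nabla\chi_Q|\le\gamma/r$ with $\gamma=\gamma(n)$. With $e_j$ the $j$-th standard basis vector, put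
\[
\psi_Q=S^{-1}\chi_Q\,Ae_j .
\]

\emph{Norm.} By Lemma~\ref{lem:poly}(iii), $\|\psi_Q\|^2\ge S^{-2}\int_{\frac12Q}A_{jj}^2\ge c_0d^{-2}r^n$. In particular $\psi_Q\ne0$.

\emph{Kinetic energy.} On $Q$ we have $|A_{ij}|\le|Ae_j|\le\|A\|\le T\le S$ for every $i$, so $|\nabla A_{ij}|\le C_0S/r$ by Lemma~\ref{lem:poly}(ii). Hence each component of $\psi_Q$ has gradient at most $(\gamma+C_0)/r$, and $\int|\nabla\psi_Q|^2\le d(\gamma+C_0)^2r^{-2}r^n$.

\emph{Potential energy.} This is where the adjugate enters. Since $WA=PI$,
\[
(WAe_j,Ae_j)=P\,(e_j,Ae_j)=PA_{jj}\le\|P\|_Q\,S\quad\text{on }Q,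
\]
so $\int(W\psi_Q,\psi_Q)\le S^{-2}r^n\|P\|_QS=r^nM_Q$.

Adding the two energies and dividing by the squared norm gives the claim with $C_1=d^2c_0^{-1}\bigl(1+d(\gamma+C_0)^2\bigr)$.
\end{proof}

\section{A lower bound for $H_\lambda$}\label{sec:lower}

For $H_\lambda$ we cut $\mathbb{R}^n$ into cubes and ask on how many of them a function can have low energy. On a cube $Q$ with large $M_Q$, the function $\lambda+\tau$ is large on at least half of $Q$ by \eqref{eq:PT} and Lemma~\ref{lem:poly}(i), and Poincar\'e's inequality transports this to all of $Q$. On each remaining cube, low energy is possible only if the mean value does not vanish. So each remaining cube costs one dimension.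

\begin{lemma}\label{lem:count}
Let $0<\tau\le E$, let $r=\pi/\sqrt{10E}$, and let $\mathcal Q_r$ be a tiling of $\mathbb{R}^n$ by cubes of side $r$. Then
\[
N(E,H_\lambda)\le\#\mathcal G,\qquad \mathcal G=\{Q\in\mathcal Q_r:\ M_Q^\tau\le8E/c_0\}.
\]
\end{lemma}

\begin{proof}
We may assume $\#\mathcal G<\infty$. For $\varphi$ in the domain of $h_\lambda$ and $Q\in\mathcal Q_r$ put
\[
a_Q[\varphi]=\int_Q\bigl(|\nabla\varphi|^2+(\lambda+\tau)|\varphi|^2\bigr),\qquad
\bar\varphi_Q=\frac1{|Q|}\int_Q\varphi,\qquad \eta=\varphi-\bar\varphi_Q .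
\]
The first nonzero Neumann eigenvalue of $Q$ is $\pi^2/r^2$, so
\begin{equation}\label{eq:poincare}
\int_Q|\eta|^2\le\frac{r^2}{\pi^2}\int_Q|\nabla\varphi|^2 .
\end{equation}
We claim that
\begin{equation}\label{eq:aQ}
a_Q[\varphi]\ge2E\int_Q|\varphi|^2\qquad\text{if } Q\notin\mathcal G,\ \text{or if } Q\in\mathcal G \text{ and }\bar\varphi_Q=0 .
\end{equation}

\emph{Case $Q\notin\mathcal G$.} By Lemma~\ref{lem:poly}(i) the set $F=\{x\in Q:P\ge c_0\|P\|_Q\}$ has measure $|F|\ge\frac12|Q|$, and by \eqref{eq:PT}
\[
\lambda+\tau\ge\frac PT\ge\frac{c_0\|P\|_Q}{\|T\|_Q}=c_0M_Q\quad\text{on }F .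
\]
Since $\bar\varphi_Q=\varphi-\eta$,
\[
|Q|\,|\bar\varphi_Q|^2\le2|F|\,|\bar\varphi_Q|^2\le4\int_F|\varphi|^2+4\int_Q|\eta|^2 .
\]
Hence, by \eqref{eq:poincare},
\[
\int_Q|\varphi|^2=|Q|\,|\bar\varphi_Q|^2+\int_Q|\eta|^2
\le\frac{4}{c_0M_Q}\int_Q(\lambda+\tau)|\varphi|^2+\frac{5r^2}{\pi^2}\int_Q|\nabla\varphi|^2
\le\frac1{2E}\,a_Q[\varphi],
\]
because $M_Q>8E/c_0$ and $5r^2/\pi^2=1/(2E)$.

\emph{Case $Q\in\mathcal G$, $\bar\varphi_Q=0$.} Then $\eta=\varphi$, and \eqref{eq:poincare} gives $a_Q[\varphi]\ge\frac{\pi^2}{r^2}\int_Q|\varphi|^2=10E\int_Q|\varphi|^2$. This proves \eqref{eq:aQ}.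

Suppose now that $L$ is a subspace of the form domain with $h_\lambda[\varphi]<E\|\varphi\|^2$ for all $0\ne\varphi\in L$ and $\dim L>\#\mathcal G$. The $\#\mathcal G$ linear conditions $\bar\varphi_Q=0$, $Q\in\mathcal G$, have a common solution $0\ne\varphi\in L$. Summing \eqref{eq:aQ} over $Q\in\mathcal Q_r$ we get $h_\lambda[\varphi]+\tau\|\varphi\|^2\ge2E\|\varphi\|^2$, hence $h_\lambda[\varphi]\ge(2E-\tau)\|\varphi\|^2\ge E\|\varphi\|^2$, since $\tau\le E$. This is a contradiction, and the lemma follows from \eqref{eq:glazman}.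
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and its corollaries}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Right inequality.} Since $V\ge\lambda I$, we have $q_V[\psi]\ge\sum_{j=1}^dh_\lambda[\psi_j]$ for every $\psi$ in the domain of $q_V$. The right-hand side is the form of the direct sum of $d$ copies of $H_\lambda$, so \eqref{eq:glazman} gives
\begin{equation}\label{eq:easy}
N(E',H_V)\le d\,N(E',H_\lambda)\qquad\text{for every }E'>0 .
\end{equation}

\emph{Left inequality.} Fix $E>0$, put $\tau=E$ and $r=\pi/\sqrt{10E}$, and let $\mathcal G$ be as in Lemma~\ref{lem:count}, so that $N(E,H_\lambda)\le\#\mathcal G$. For $Q\in\mathcal G$, Lemma~\ref{lem:trial} yields $\psi_Q\ne0$, supported in the interior of $Q$, with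
\[
q_V[\psi_Q]\le C_1\Bigl(\frac{10}{\pi^2}+\frac8{c_0}\Bigr)E\,\|\psi_Q\|^2<CE\,\|\psi_Q\|^2,\qquad
C:=C_1\Bigl(\frac{10}{\pi^2}+\frac8{c_0}\Bigr)+1 .
\]
The $\psi_Q$ have disjoint supports, so for a finite sum $\psi=\sum b_Q\psi_Q$ with $b_Q\in\mathbb{C}$ both $q_V[\psi]$ and $\|\psi\|^2$ are the sums of the contributions of the terms $b_Q\psi_Q$. Hence $q_V[\psi]<CE\|\psi\|^2$ for every nonzero $\psi$ in the span of finitely many $\psi_Q$, $Q\in\mathcal G$, and \eqref{eq:glazman} gives $N(CE,H_V)\ge\#\mathcal G\ge N(E,H_\lambda)$.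
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:bottom}]
With $\sup\emptyset=0$ we have
\[
\inf\sigma(H)=\sup\{E>0:N(E,H)=0\},\qquad \inf\sigma_{\mathrm{ess}}(H)=\sup\{E>0:N(E,H)<\infty\}.
\]
By \eqref{eq:easy}, $N(E,H_\lambda)=0$ implies $N(E,H_V)=0$, and $N(CE,H_V)=0$ implies $N(E,H_\lambda)=0$ by Theorem~\ref{thm:main}. The same holds with ``$=0$'' replaced by ``$<\infty$''. This gives the four inequalities for the bottoms of the spectra.

If $\mu_k(H_\lambda)<E$, then $k\le N(E,H_\lambda)\le N(CE,H_V)$, so $\mu_k(H_V)<CE$; hence $\mu_k(H_V)\le C\mu_k(H_\lambda)$. If $\mu_{d(k-1)+1}(H_V)<E$, then $d(k-1)+1\le N(E,H_V)\le d\,N(E,H_\lambda)$. So the integer or infinite value $N(E,H_\lambda)$ exceeds $k-1$, and $\mu_k(H_\lambda)<E$; hence $\mu_k(H_\lambda)\le\mu_{d(k-1)+1}(H_V)$.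
\end{proof}

\section{The explicit criterion}\label{sec:criterion}

The quantity $\rho(x)$ is a pointwise version of $M_Q$ with $\tau=1$ for the unit cube $Q$ centered at $x$: the values of a polynomial of bounded degree on this cube are controlled by its derivatives at $x$, and conversely.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
We use the objects of Section~\ref{sec:adj} with $\tau=1$. Note that $\rho$ is well defined and positive, because $P,T>0$. Let $Q(x,r)$ be the cube with center $x$ and side $r$, and for a polynomial $p$ of degree at most $dm$ write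
\[
|p|_x=\sum_{|\alpha|\le dm}|\partial^\alpha p(x)| .
\]
Both $|p|_0$ and $\|p\|_{Q(0,1)}$ are norms on the space of these polynomials. So, by translation, there is $\kappa=\kappa(n,d,m)\ge1$ with
\begin{equation}\label{eq:kappa}
\kappa^{-1}|p|_x\le\|p\|_{Q(x,1)}\le\kappa|p|_x\qquad\text{for all }x .
\end{equation}
Since $\rho(x)=|P|_x/|T|_x$, this yields $M_{Q(x,1)}\le\kappa^2\rho(x)$.

(1)$\Leftrightarrow$(2) is Corollary~\ref{cor:answer}.

(1)$\Rightarrow$(3). If (3) fails, there are $x_k$ with $|x_k|\to\infty$ and $\rho(x_k)$ bounded. After passing to a subsequence the cubes $Q(x_k,1)$ are disjoint. Lemma~\ref{lem:trial} gives nonzero functions with disjoint supports in these cubes and with Rayleigh quotients, with respect to $q_V$, bounded by $C_1(1+\kappa^2\sup_k\rho(x_k))$. Hence $N(E,H_V)=\infty$ for large $E$, and (1) fails.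

(3)$\Rightarrow$(2). We need Lemma~\ref{lem:count} at high energies, that is, for small cubes. Let $E\ge1$ and $r=\pi/\sqrt{10E}\le1$. Apply \eqref{eq:kappa} at the origin to $g(y)=p(x+ry)$, for which $\partial^\alpha g(0)=r^{|\alpha|}\partial^\alpha p(x)$. Since $r\le1$,
\[
r^{dm}|p|_x\le|g|_0\le\kappa\|g\|_{Q(0,1)}=\kappa\|p\|_{Q(x,r)} .
\]
We use this for $p=P$, and $\|T\|_{Q(x,r)}\le\|T\|_{Q(x,1)}\le\kappa|T|_x$, to obtain
\[
M_{Q(x,r)}\ge\kappa^{-2}r^{dm}\rho(x).
\]
If $M_{Q(x,r)}\le8E/c_0$, then $\rho(x)\le8\kappa^2c_0^{-1}E\,(10E/\pi^2)^{dm/2}$. As $\tau=1\le E$, Lemma~\ref{lem:count} gives, with a constant $C''=C''(n,d,m)$ and with $x_Q$ the center of $Q$,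
\begin{equation}\label{eq:explicit}
N(E,H_\lambda)\le\#\bigl\{Q\in\mathcal Q_r:\ \rho(x_Q)\le C''E^{1+dm/2}\bigr\}.
\end{equation}
By (3) the centers $x_Q$ on the right lie in a bounded set, so the right-hand side is finite. This holds for all $E\ge1$, so $H_\lambda$ has discrete spectrum.

\emph{The polynomial bound.} Assume (3). The polynomials $P$ and $T$ are real-valued on $\mathbb{R}^n$ and therefore have real coefficients. So $\rho$ is a continuous, positive, semialgebraic function, and by the Tarski--Seidenberg theorem $f(t)=\min_{|x|=t}\rho(x)$ is semialgebraic on $[0,\infty)$. A positive semialgebraic function of one variable has a Puiseux expansion at infinity, so that $f(t)\sim at^q$ as $t\to\infty$ with $a>0$ and $q\in\mathbb{Q}$; see \cite{BCR}. Since $f(t)\to\infty$, we have $q>0$. As $\rho$ is continuous and positive, there is $c_V>0$ with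
\[
\rho(x)\ge c_V(1+|x|)^q\qquad\text{for all }x\in\mathbb{R}^n .
\]
Hence the centers in \eqref{eq:explicit} lie in a ball around the origin of radius $R=O(E^{(1+dm/2)/q})$. The number of cubes of side $r=\pi/\sqrt{10E}$ in the tiling with center in this ball is $O((1+R/r)^n)=O(E^K)$ with
\[
K=\frac n2+\frac nq\Bigl(1+\frac{dm}2\Bigr),
\]
and \eqref{eq:easy} gives $N(E,H_V)\le C'E^K$ for $E\ge1$. In particular $k\le N(\mu_k+1,H_V)\le C'(\mu_k+1)^K$ for the eigenvalues $\mu_k=\mu_k(H_V)$. So $(\mu_k+1)^{-s}\le(C'/k)^{s/K}$, which is summable for $s>K$.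
\end{proof}

\section{Dependence on the degree}\label{sec:degree}

An analytic potential can turn its kernel at a constant rate throughout space. We first show that this costs energy, and then approximate by Taylor polynomials, whose degree is not bounded.

\begin{lemma}\label{lem:rot}
Let $d\ge2$, $v(x)=(\cos x_1,\sin x_1)^T$ and $V_\infty=vv^T\oplus I_{d-2}$ on $\mathbb{R}^n$. Then $q_{V_\infty}[\psi]\ge\frac14\|\psi\|^2$ for all $\psi\in H^1(\mathbb{R}^n,\mathbb{C}^d)$.
\end{lemma}

\begin{proof}
The components $\psi_3,\dots,\psi_d$ contribute at least their squared norms. For the first two, let $v'=\partial_1v$, let $R=R(x_1)$ be the rotation with columns $v,v'$, and write $(\psi_1,\psi_2)^T=R\varphi$. From $v''=-v$ we get $R'=RJ$ with $J=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$. Thus $\partial_1(R\varphi)=R(\partial_1\varphi+J\varphi)$ and $(vv^TR\varphi,R\varphi)=|\varphi_1|^2$, and the contribution of the first two components is at least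
\[
\int\bigl(|\partial_1\varphi+J\varphi|^2+|\varphi_1|^2\bigr)\,dx .
\]
By Plancherel's theorem in $x_1$, with dual variable $\xi$, this is the integral of the quadratic form, evaluated at the partial Fourier transform of $\varphi$, of the matrix
\[
(i\xi+J)^*(i\xi+J)+\begin{pmatrix}1&0\\0&0\end{pmatrix}
=(\xi^2+1)I-2i\xi J+\begin{pmatrix}1&0\\0&0\end{pmatrix}
=\begin{pmatrix}\xi^2+2&2i\xi\\-2i\xi&\xi^2+1\end{pmatrix}=:B(\xi).
\]
Here $\operatorname{tr}B=2\xi^2+3>0$ and $\det B=(\xi^2+2)(\xi^2+1)-4\xi^2=\xi^4-\xi^2+2>0$. So $B$ is positive definite and its smaller eigenvalue, being $\det B$ divided by the larger one, is at least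
\[
\frac{\det B}{\operatorname{tr}B}=\frac{\xi^4-\xi^2+2}{2\xi^2+3}\ge\frac14 ,
\]
since the last inequality amounts to $\xi^4-\frac32\xi^2+\frac54\ge0$, and the left-hand side is a quadratic in $\xi^2$ with negative discriminant.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
A constant that is admissible in Theorem~\ref{thm:main} is admissible in $\inf\sigma(H_V)\le C\inf\sigma(H_\lambda)$, by the proof of Corollary~\ref{cor:bottom}. So suppose that the latter inequality holds with one $C=C(n,d)$ for real potentials of all degrees $m$.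

Let $v_N(x_1)\in\mathbb{R}^2$ be the pair of Taylor polynomials of degree $N$ at $0$ of $\cos x_1$ and $\sin x_1$. For $L>0$ put
\[
V_N=\bigl(v_Nv_N^T\oplus I_{d-2}\bigr)+L^{-2}|x|^2I .
\]
The $2\times2$ matrix $v_Nv_N^T$ has rank at most one, so the smallest eigenvalue of $V_N$ is $\lambda=L^{-2}|x|^2$, for every $N$. Thus $H_\lambda$ is a harmonic oscillator with discrete spectrum and $\inf\sigma(H_\lambda)=n/L$. Then $H_{V_N}$ has discrete spectrum by \eqref{eq:easy}. Let $\psi_N$ be a normalized ground state. By assumption $q_{V_N}[\psi_N]\le Cn/L$, so in particular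
\[
\int\bigl(|\nabla\psi_N|^2+L^{-2}|x|^2|\psi_N|^2\bigr)\le\frac{Cn}L .
\]
The form domain of the harmonic oscillator embeds compactly in $L^2$. Along a subsequence, therefore, $\psi_N\to\psi$ in $L^2$ and weakly in $H^1$, with $\|\psi\|=1$. On every ball $U$ we have $V_N\to V_\infty+L^{-2}|x|^2I$ uniformly, so, along this subsequence,
\[
\int_U\bigl(|\nabla\psi|^2+(V_\infty\psi,\psi)\bigr)\le\liminf_{N\to\infty}\int_U\bigl(|\nabla\psi_N|^2+(V_N\psi_N,\psi_N)\bigr)\le\frac{Cn}L .
\]
Letting $U$ increase to $\mathbb{R}^n$ we get $q_{V_\infty}[\psi]\le Cn/L$. By Lemma~\ref{lem:rot}, $\frac14\le Cn/L$. This is false for $L>4Cn$.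
\end{proof}

So the equivalence of Corollary~\ref{cor:answer} holds for polynomial potentials of every size and degree, with constants that are uniform for bounded degree. The loss of uniformity as the degree tends to infinity is consistent with the failure of the equivalence for general potentials.

\begin{thebibliography}{9}
\bibitem{BCR} Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.
\bibitem{DallAra} Gian Maria Dall'Ara, \emph{Discreteness of the spectrum of Schr\"odinger operators with non-negative matrix-valued potentials}, arXiv:1402.3177 (2014).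
\end{thebibliography}

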